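# Chern coefficients of $\mathfrak q:\mathfrak m$ and the Cohen–Macaulay property

Throughout, $(R,\mathfrak m)$ is a Noetherian local ring with infinite residue field $k=R/\mathfrak m$ and $d=\dim R\ge 2$. Length is written $\ell$, "CM" means Cohen–Macaulay, and $\nabla f(n)=f(n)-f(n-1)$. Three rings in dimension two serve as test objects:
$$S_0=k[[X,Y]],\qquad R_1=k[[X,Y,U]]/(XU,YU,U^2),\qquad R_2=k[[X,Y,Z]]/(XZ,YZ).$$
The first is regular. In $R_1$ the element $U$ is killed by $\mathfrak m$, so $R_1=S_0\oplus kU$ as a vector space, $R_1/UR_1=S_0$, and $R_1$ has dimension $2$ and depth $0$. In $R_2$ every element is uniquely a power series in $X,Y$ plus a power series in $Z$ without constant term. The ring $R_2$ has two components, of dimensions $2$ and $1$. So neither $R_1$ nor $R_2$ is CM.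

## 1. Parameter ideals, socles, type and Chern coefficients

**Definition (parameter ideal).** A parameter ideal is an $\mathfrak m$-primary ideal $\mathfrak q$ generated by $d$ elements. Since an $\mathfrak m$-primary ideal needs at least $d$ generators, $\dim_k\mathfrak q/\mathfrak m\mathfrak q=d$.

Example: $(X^2,Y^2)$ and $(X,Y^2)$ are parameter ideals in $S_0$. In $R_2$ the ideal $(X+Z,Y^2)$ is one: putting $Z=-X$ gives
$$R_2/(X+Z,Y^2)\cong k[[X,Y]]/(X^2,XY,Y^2),$$
which has finite length.

**Definition (index of reducibility).** For an $\mathfrak m$-primary ideal $I$, $\mathrm{ir}_R(I)=\dim_k\operatorname{Soc}(R/I)=\ell((I:\mathfrak m)/I)$. This is the number of components in an irredundant decomposition of $I$ into irreducible ideals.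

Example: in $S_0$ the socle of $S_0/(X,Y)^2$ is spanned by $X$ and $Y$, so $\mathrm{ir}=2$, matching $(X,Y)^2=(X,Y^2)\cap(X^2,Y)$.

**Definition (type).** $\mathrm r(R)=\sup_{\mathfrak q}\mathrm{ir}_R(\mathfrak q)$, over all parameter ideals $\mathfrak q$ of $R$.

If $R$ is CM, $\mathrm{ir}_R(\mathfrak q)=\dim_k\operatorname{Ext}^d_R(k,R)$ is the same for every parameter ideal, so $\mathrm r(R)$ is this finite number. A regular ring has type $1$, because $\mathfrak m$ itself is then a parameter ideal and $\operatorname{Soc}(R/\mathfrak m)=k$.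

Example: $\mathrm r(R_1)=2$. For a parameter ideal $\mathfrak q$, $R_1/\mathfrak q$ is an extension of $S_0/\mathfrak qS_0$, whose socle has dimension $1$, by a quotient of $UR_1\cong k$. So $\mathrm{ir}_{R_1}(\mathfrak q)\le 2$. For $\mathfrak q=(X^2,Y^2)$ we have $R_1/\mathfrak q=S_0/(X^2,Y^2)\oplus kU$, with socle spanned by $XY$ and $U$.

**Definition (Hilbert coefficients, Chern coefficient).** For an $\mathfrak m$-primary ideal $I$, the integers $\mathrm e_i(I)=\mathrm e_i(I;R)$ are defined by
$$\ell(R/I^{n+1})=\mathrm e_0(I)\binom{n+d}{d}-\mathrm e_1(I)\binom{n+d-1}{d-1}+\cdots+(-1)^d\mathrm e_d(I)\qquad(n\gg0). \tag{1}$$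
The coefficient $\mathrm e_1(I)$ is the Chern coefficient of $R$ with respect to $I$.

Example: in $S_0$ take $I=(X,Y)^2$. Then
$$\ell(S_0/I^{n+1})=\binom{2n+3}{2}=2n^2+5n+3=4\binom{n+2}{2}-\binom{n+1}{1},$$
so $\mathrm e_0=4$, $\mathrm e_1=1$, $\mathrm e_2=0$.

If $R$ is CM and $\mathfrak q$ is a parameter ideal, then $\operatorname{gr}_{\mathfrak q}(R)\cong(R/\mathfrak q)[T_1,\dots,T_d]$. Hence $\ell(R/\mathfrak q^{n+1})=\ell(R/\mathfrak q)\binom{n+d}{d}$ for all $n\ge 0$, and $\mathrm e_1(\mathfrak q)=0$.

**Definition (reduction).** An ideal $\mathfrak q\subseteq I$ is a reduction of $I$ if $I^{N+1}=\mathfrak qI^N$ for some $N$. For $\mathfrak m$-primary ideals this implies $\mathrm e_0(\mathfrak q)=\mathrm e_0(I)$.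

Example: in $S_0$, $(X^2,Y^2)$ is a reduction of $\mathfrak m^2$, since $\mathfrak m^4=(X^2,Y^2)\mathfrak m^2$. But $(X,Y^2)$ is not a reduction of $\mathfrak m$: modulo $X$ the equation $\mathfrak m^{N+1}=(X,Y^2)\mathfrak m^N$ would read $(Y^{N+1})=(Y^{N+2})$.

**Definition (associated graded ring).** For a proper ideal $J$ of a ring $T$, $G=\operatorname{gr}_J(T)=\bigoplus_{n\ge0}J^n/J^{n+1}$ and $G_+=\bigoplus_{n\ge1}G_n$. For $y\in J$ let $y^*$ be its class in $G_1=J/J^2$.

Example: let $T=k[[t^2,t^3]]$, $J=\mathfrak m_T$, and let $A,B$ be the classes of $t^2,t^3$. Since $(t^3)^2=(t^2)^3\in J^3$, we get $G=k[A,B]/(B^2)$. The element $t^3$ is a nonzerodivisor of $T$ but its class is nilpotent. The class of $t^2$ is a nonzerodivisor.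

**Definition (torsion).** For a finitely generated module $M$, $H^0_{\mathfrak m}(M)$ is the submodule of elements killed by a power of $\mathfrak m$. It has finite length, and $M/H^0_{\mathfrak m}(M)$ has no nonzero element killed by a power of $\mathfrak m$.

Example: $H^0_{\mathfrak m}(R_1)=UR_1$. In $k[[X,Y]]/(X^2,XY)$ the torsion is $(X)\cong k$, and the quotient is $k[[Y]]$.

## 2. Does one inequality between Chern coefficients and type detect CM rings?

Let $\mathfrak q\ne\mathfrak m$ be a parameter ideal. Then $1\notin\mathfrak q:\mathfrak m$, so $I=\mathfrak q:\mathfrak m$ is a proper $\mathfrak m$-primary ideal and $\mathrm e_1(I)$ is defined. We keep throughout the notation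
$$I=\mathfrak q:\mathfrak m,\qquad c=\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q).$$

The question is posed, as an open one, in Nguyen Thi Thanh Tam and Hoang Le Truong, "A note on Chern coefficients and Cohen-Macaulay rings", arXiv:2108.11079 (2021), for rings $R$ as above that are also homomorphic images of CM local rings: *is $R$ CM if and only if there is a parameter ideal $\mathfrak q\ne\mathfrak m$ with*
$$\mathrm r(R)\le \mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)\,? \tag{2}$$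

The answer is yes. In fact more precise statements hold, and being an image of a CM ring is not needed.

**Theorem 1.** Let $(R,\mathfrak m)$ be a Noetherian local ring with infinite residue field $k$ and $d=\dim R\ge2$.

1. For every parameter ideal $\mathfrak q\ne\mathfrak m$: $\;0\le\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)\le\mathrm r(R)$.
2. If $R$ is not CM, then $\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)<\mathrm r(R)$ for every parameter ideal $\mathfrak q\ne\mathfrak m$.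
3. If $R$ is CM and $\mathfrak q\ne\mathfrak m$ is a parameter ideal, then $\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)=\mathrm r(R)$, unless $R$ is regular and $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2=d-1$. In that exceptional case the difference is $0<1=\mathrm r(R)$.

**Corollary 2.** $R$ is CM if and only if some parameter ideal $\mathfrak q\ne\mathfrak m$ satisfies (2).

**Proof of Corollary 2 from Theorem 1.** If some $\mathfrak q$ satisfies (2), then $R$ is CM by part 2. Conversely let $R$ be CM, and let $\mathfrak q$ be generated by the squares of a system of parameters. Then $\mathfrak q\subseteq\mathfrak m^2$, so $\mathfrak q\ne\mathfrak m$ and $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2=0<d-1$. We are outside the exceptional case, and part 3 gives equality in (2). If $\mathrm r(R)=\infty$, then (2) fails for all $\mathfrak q$; this agrees with part 2, since a CM ring has finite type. $\square$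

The inequality $0<d-1$ is where $d\ge2$ enters the corollary. In a discrete valuation ring with uniformizer $t$ we have $\ell(R/(t^m)^{n+1})=m(n+1)$, so all Chern coefficients vanish while $\mathrm r(R)=1$, and (2) never holds.

## 3. Four computations in dimension two

**Computation 1: $S_0$, $\mathfrak q=(X^2,Y^2)$.** Here $I=\mathfrak m^2$. We found $\mathrm e_1(I)=1$, and $\mathrm e_1(\mathfrak q)=0$. So $c=1=\mathrm r(S_0)$.

**Computation 2: $S_0$, $\mathfrak q=(X,Y^2)$.** Here $I=\mathfrak m$, and both Chern coefficients vanish because both ideals are parameter ideals. So $c=0<1=\mathrm r(S_0)$. A CM ring can thus have parameter ideals violating (2), and "there exists" in the question cannot become "for all".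

**Computation 3: $R_1$, $\mathfrak q=(X^2,Y^2)$.** Here $I=(X^2,XY,Y^2,U)$. Since $U\mathfrak m=0$, for $n\ge1$ the ideal $I^{n+1}$ is $(X,Y)^{2n+2}$, and neither $I^{n+1}$ nor $\mathfrak q^{n+1}$ meets $kU$. So both length functions are those of Computation 1 plus $1$, the coefficients $\mathrm e_1$ are unchanged, and $c=1<2=\mathrm r(R_1)$. A non-CM ring can miss (2) by just one.

**Computation 4: $R_2$, $\mathfrak q=(X+Z,Y^2)$.** By the display in Section 1, $\mathfrak m^2\subseteq\mathfrak q$, so $I=\mathfrak m$ and $\mathrm{ir}(\mathfrak q)=2$. Counting monomials,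
$$\ell(R_2/\mathfrak m^{n+1})=\binom{n+2}{2}+n=\binom{n+2}2+\binom{n+1}{1}-1,$$
so $\mathrm e_1(\mathfrak m)=-1$. As $XZ=YZ=0$, the ideal $\mathfrak q^{n+1}$ is generated by $X^{n+1}+Z^{n+1}$ and the $X^iY^{2j}$ with $i+j=n+1$, $j\ge1$. Its image in $R_2/(Z)=S_0$ is $(X,Y^2)^{n+1}$, of colength $2\binom{n+2}{2}$. It contains $Z^{n+2}$. A power series in $Z$ inside it that begins with $Z^{n+1}$ would need a unit multiple of $X^{n+1}+Z^{n+1}$, and then the term $X^{n+1}$ could not be cancelled. So $\mathfrak q^{n+1}\cap(Z)=(Z^{n+2})$ and $\ell(R_2/\mathfrak q^{n+1})=2\binom{n+2}2+\binom{n+1}{1}$. Hence $\mathrm e_1(\mathfrak q)=-1$ too, and $c=0<2\le \mathrm r(R_2)$.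

## 4. Counting socles of $R/\mathfrak q^{n+1}$, and where the count fails

The natural object is
$$\Delta_R(n)=\ell(I^{n+1}/\mathfrak q^{n+1})=\ell(R/\mathfrak q^{n+1})-\ell(R/I^{n+1}).$$
If $\mathrm e_0(I)=\mathrm e_0(\mathfrak q)$, then by (1) its leading term is $c\binom{n+d-1}{d-1}$. The first thing to try is to place $I^{n+1}/\mathfrak q^{n+1}$ inside the socle of $R/\mathfrak q^{n+1}$ and count that socle.

When $R$ is CM the socle is easy to count. Let $z\in\mathfrak q^j\setminus\mathfrak q^{j+1}$ with $j<n$ and $\mathfrak mz\subseteq\mathfrak q^{n+1}$. For a generator $g$ of $\mathfrak q$ we get $gz\in\mathfrak q^{n+1}\subseteq\mathfrak q^{j+2}$, so $g^*z^*=0$ in $\operatorname{gr}_{\mathfrak q}(R)=(R/\mathfrak q)[T_1,\dots,T_d]$. This is impossible, because $g^*$ may be taken to be a variable. So the socle lies in $\mathfrak q^n/\mathfrak q^{n+1}\cong(R/\mathfrak q)^{\binom{n+d-1}{d-1}}$ and has length $\mathrm r(R)\binom{n+d-1}{d-1}$. If $\mathfrak mI^{n+1}\subseteq\mathfrak q^{n+1}$ for all large $n$, this gives $c\le\mathrm r(R)$.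

For general $R$ the attempt stops at two points.

First, for $n\ge1$ and $d\ge2$ the ideal $\mathfrak q^{n+1}$ is not a parameter ideal. Without the polynomial structure of $\operatorname{gr}_{\mathfrak q}(R)$, nothing in the argument relates its socle to $\mathrm r(R)$, which only sees parameter ideals. Moreover we need a *strict* inequality when $R$ is not CM.

Second, $\mathfrak mI^{n+1}\subseteq\mathfrak q^{n+1}$ can fail, even in $S_0$. For $\mathfrak q=(X,Y^2)$ and $I=\mathfrak m$ we have $Y^{n+2}\notin\mathfrak q^{n+1}$ once $n\ge1$. There $\Delta_{S_0}(n)=2\binom{n+2}2-\binom{n+2}2=\binom{n+2}{2}$ has degree $d$, and $c$ is no longer its leading coefficient.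

The first obstacle is met by cutting down to dimension one. There $\mathfrak q$ becomes $(y)$, and each power $(y^{n+1})$ is again a parameter ideal. The cut produces a ring $D$ with torsion $W$. The quantity $c$ only sees $D/W$, but $\mathrm r(R)$ also sees the socle of $W$. When $R$ is not CM, $W\neq0$, and this gives strictness.

For the second obstacle, note that $\mathfrak m\mathfrak q\subseteq\mathfrak mI\subseteq\mathfrak q$, and split according to whether the first inclusion is an equality:
$$\textbf{(A)}\ \ \mathfrak mI=\mathfrak m\mathfrak q,\qquad\qquad\textbf{(B)}\ \ \mathfrak mI\ne\mathfrak m\mathfrak q.$$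
In (A) the socle argument can be run. In (B) some product $ax$ with $a\in\mathfrak m$, $x\in I$ is a minimal generator of $\mathfrak q$. This is so restrictive that $R$ has a regular quotient of dimension $d$, whose kernel has dimension at most $d-1$, and $c$ can be computed: it is $0$. Computations 2 and 4 are of this kind, with $a=x=Y$.

## 5. Passage to the completion

**Purpose.** The proof in Case (B) needs catenary domains and an unmixedness property, both available over complete rings. We check that nothing in Theorem 1 changes when $R$ is replaced by $\hat R$.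

By flatness $(\mathfrak q:\mathfrak m)\hat R=\mathfrak q\hat R:\mathfrak m\hat R$. Lengths, Hilbert coefficients, $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2$, and indices of reducibility of extended ideals are preserved. The rings $R$ and $\hat R$ are CM, or regular, simultaneously.

For $\mathrm r(\hat R)=\mathrm r(R)$ it remains to see that every parameter ideal $\mathfrak q'$ of $\hat R$ is extended from $R$. The ideal $\hat{\mathfrak m}\mathfrak q'$ contains a power of $\hat{\mathfrak m}$, so each of the $d$ generators of $\mathfrak q'$ is congruent modulo $\hat{\mathfrak m}\mathfrak q'$ to an element of $R$. These $d$ elements lie in $\mathfrak q'$ and generate it modulo $\hat{\mathfrak m}\mathfrak q'$, hence generate $\mathfrak q'$ by Nakayama. They generate a parameter ideal of $R$, since $\hat R/\mathfrak q'$ has finite length.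

**From now on $R$ is complete.** Fix a parameter ideal $\mathfrak q\neq\mathfrak m$, with $I$ and $c$ as above.

## 6. Case (A): $\mathfrak mI=\mathfrak m\mathfrak q$, and the socle of the torsion

**Step A1: $\mathfrak q$ is a reduction of $I$.** This will let us choose, inside $\mathfrak q$, elements that behave well for both ideals.

Let $z\in I$ and $\mathfrak m=(m_1,\dots,m_r)$. Since $z\mathfrak m\subseteq\mathfrak q\mathfrak m$, write $zm_i=\sum_ja_{ij}m_j$ with $a_{ij}\in\mathfrak q$. Then $g=\det(z\delta_{ij}-a_{ij})$ kills $\mathfrak m$, and $g=z^r+c_1z^{r-1}+\cdots+c_r$ with $c_i\in\mathfrak q^i$. As $I$ is proper, $z\in\mathfrak m$, so $zg=0$: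
$$z^{r+1}+c_1z^r+\cdots+c_rz=0,\qquad c_i\in\mathfrak q^i .$$
This is an equation of integral dependence of $z$ over $\mathfrak q$, and integral dependence of all elements of $I$ makes $\mathfrak q$ a reduction (Huneke–Swanson, *Integral Closure*, Cor. 1.2.5). Here is the argument. Write $I=\mathfrak q+(z_1,\dots,z_s)$. By the equation, $z_i^{r+1}\in\sum_{j\ge1}\mathfrak q^jz_i^{r+1-j}\subseteq\mathfrak qI^{r}$. If $N+1> sr$, every monomial of degree $N+1$ in $z_1,\dots,z_s$ contains some $z_i^{r+1}$, so it lies in $\mathfrak qI^N$. All other generators of $I^{N+1}$ have a factor in $\mathfrak q$. Thus $I^{N+1}=\mathfrak qI^N$.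

**Step A2: $c$ is the leading coefficient of $\Delta_R$.** We show that $\Delta_R$ has degree at most $d-1$.

By induction $\mathfrak mI^n=\mathfrak m\mathfrak q^n$ for $n\ge1$: $\mathfrak mI^{n+1}=I\,\mathfrak m\mathfrak q^n=(\mathfrak mI)\mathfrak q^n=\mathfrak m\mathfrak q^{n+1}$. Hence $\mathfrak mI^{n+1}\subseteq\mathfrak q^{n+1}$, and
$$\Delta_R(n)\le\ell(I^{n+1}/\mathfrak mI^{n+1}).$$
The right side is the Hilbert function of $\operatorname{gr}_I(R)/\mathfrak m\operatorname{gr}_I(R)$, a quotient of $\operatorname{gr}_I(R)$, which has dimension $d$. So for $n\gg0$ it is a polynomial of degree at most $d-1$. Thus the polynomial $\Delta_R(n)$, $n\gg0$, has degree at most $d-1$. By (1), $\mathrm e_0(I)=\mathrm e_0(\mathfrak q)$ and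
$$\Delta_R(n)=c\binom{n+d-1}{d-1}+(\text{lower degree}),\qquad \nabla^{d-1}\Delta_R(n)=c\qquad(n\gg0). \tag{3}$$

**Step A3: choosing $y_1,\dots,y_{d-1}$.** We want elements of $\mathfrak q$ such that dividing by each of them turns $\Delta$ into $\nabla\Delta$.

Choose inductively $y_1,\dots,y_{d-1}\in\mathfrak q$, with $R_i=R/(y_1,\dots,y_i)$, such that for $0\le i\le d-2$ the image of $y_{i+1}$ in $R_i$ satisfies:

* (i) $y_{i+1}\notin\mathfrak m\mathfrak qR_i$;
* (ii) $y_{i+1}$ lies in no prime of $\operatorname{Ass}R_i\setminus\{\mathfrak mR_i\}$;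
* (iii) for $J\in\{\mathfrak qR_i,IR_i\}$ and $G=\operatorname{gr}_J(R_i)$, the class $y_{i+1}^*\in G_1$ lies in no $\mathfrak P\in\operatorname{Ass}G$ with $G_+\not\subseteq\mathfrak P$.

Suppose $\mathfrak qR_i$ is generated by $d-i$ elements and $\dim R_i=d-i$, which holds for $i=0$. By (i), $y_{i+1}$ is part of a minimal generating set of $\mathfrak qR_i$, so $\mathfrak qR_{i+1}$ is generated by $d-i-1$ elements. Hence $\dim R_{i+1}\le d-i-1$. One element lowers the dimension by at most one, so equality holds, and $\mathfrak qR_{i+1}$ is a parameter ideal of $R_{i+1}$.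

Such elements exist for the following reason. Each condition says that $y_{i+1}\in\mathfrak qR_i$ avoids certain submodules of $\mathfrak qR_i$, finitely many in all: $\mathfrak m\mathfrak qR_i$ for (i), $\mathfrak p\cap\mathfrak qR_i$ for (ii), and $\{v\in\mathfrak qR_i: v+J^2\in\mathfrak P\}$ for (iii). We claim that each is proper.

* For (i): $\mathfrak qR_i\ne0$, so Nakayama applies.
* For (ii): $\mathfrak qR_i$ is $\mathfrak mR_i$-primary, so it lies in no prime other than $\mathfrak mR_i$.
* For (iii): by A1, $J^{N+1}=\mathfrak qJ^N$ for some $N$. If the whole of $(\mathfrak qR_i+J^2)/J^2$ were in $\mathfrak P$, then $G_1^{N+1}=G_{N+1}=\big((\mathfrak qR_i+J^2)/J^2\big)G_N\subseteq\mathfrak P$. As $\mathfrak P$ is prime, $G_1\subseteq\mathfrak P$, so $G_+\subseteq\mathfrak P$, a contradiction.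

By Nakayama, the image of a proper submodule in $\mathfrak qR_i/\mathfrak m\mathfrak qR_i$ is a proper subspace. Since $k$ is infinite, finitely many proper subspaces do not cover this vector space. Any vector outside them gives $y_{i+1}$.

**Step A4: dividing by $y_{i+1}$ differentiates $\Delta$.** Put $\Delta_{R_i}(n)=\ell(I^{n+1}R_i/\mathfrak q^{n+1}R_i)$. We prove
$$\Delta_{R_{i+1}}(n)=\nabla\Delta_{R_i}(n)\qquad(n\gg0). \tag{4}$$

Write $T=R_i$, $y=y_{i+1}$, $J\in\{\mathfrak qT,IT\}$, $G=\operatorname{gr}_J(T)$. Since $y\in J$, there is an exact sequence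
$$0\to(J^{n+1}:y)/J^n\to T/J^n\xrightarrow{\ y\ }T/J^{n+1}\to T/(J^{n+1}+yT)\to0,$$
and so
$$\ell\big(T/(J^{n+1}+yT)\big)=\ell(T/J^{n+1})-\ell(T/J^n)+\ell\big((J^{n+1}:y)/J^n\big).$$
Suppose that for both choices of $J$
$$\ell\big((J^{n+1}:y)/J^n\big)=\ell(0:_Ty)<\infty\qquad(n\gg0).$$
Then subtracting the identity for $IT$ from that for $\mathfrak qT$ cancels the last term, which does not depend on $J$, and gives (4). The supposition is proved in four parts.

*Finite length.* An associated prime of $0:_Ty$ lies in $\operatorname{Ass}T$ and contains $y$. By (ii) it is the maximal ideal. So $\ell(0:_Ty)<\infty$.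

*Cancellation in high degree.* An associated prime of $0:_Gy^*$ lies in $\operatorname{Ass}G$ and contains $y^*$, so it contains $G_+$ by (iii). Hence some power $G_+^h$ kills the finitely generated module $0:_Gy^*$. Let its homogeneous generators have degrees at most $e$. Since $G$ is generated over $G_0$ by $G_1$, elements of degree $j\ge e+h$ are sums of products of generators with elements of $G_+^h$, hence zero. So there is $n_0$ with $(0:_Gy^*)_j=0$ for $j\ge n_0$, that is:
$$b\in J^j,\ \ yb\in J^{j+2},\ \ j\ge n_0\ \Longrightarrow\ b\in J^{j+1}.$$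

*Computing the colon.* Let $ya\in J^{n+1}$ with $n\gg0$. By Artin–Rees there is a constant $s\ge1$ with $yT\cap J^{n+1}\subseteq yJ^{n+1-s}$. So $ya=yb$ with $b\in J^{n+1-s}$, and we may assume $n+1-s\ge n_0$. As long as $b\in J^j$ with $n_0\le j\le n-1$, we have $yb\in J^{n+1}\subseteq J^{j+2}$, hence $b\in J^{j+1}$. Climbing up, $b\in J^n$. Since $a-b\in0:_Ty$, we get $J^{n+1}:y=J^n+(0:_Ty)$.

*Separating the two summands.* The submodules $(0:_Ty)\cap J^n$ of a finite length module decrease with intersection $0$ by Krull, so $(0:_Ty)\cap J^n=0$ for $n\gg0$. Hence $(J^{n+1}:y)/J^n\cong0:_Ty$.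

**Step A5: dimension one.** Now we read off $c$ in a one-dimensional CM ring.

Put $D=R_{d-1}$, of dimension $1$. By (i), $y_1,\dots,y_{d-1}$ are independent in $\mathfrak q/\mathfrak m\mathfrak q$, so $\mathfrak q=(y_1,\dots,y_{d-1},y)$ for some $y$, and $\mathfrak qD=yD$. By (3) and (4), $\ell(I^{n+1}D/\mathfrak q^{n+1}D)=c$ for $n\gg0$. Let
$$W=H^0_{\mathfrak m}(D),\qquad C=D/W.$$
Then $C$ is a one-dimensional CM ring and its parameter $y$ is a nonzerodivisor on it. As $W$ has finite length, $I^{n+1}D\cap W=0$ for $n\gg0$, so $D\to C$ is injective on $I^{n+1}D\supseteq\mathfrak q^{n+1}D$. Hence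
$$c=\ell\big(I^{n+1}C/y^{n+1}C\big)\qquad(n\gg0). \tag{5}$$
In particular $c\ge0$. By A2, $\mathfrak mI^{n+1}C\subseteq y^{n+1}C$, so
$$c\le\ell\big((y^{n+1}C:\mathfrak m)/y^{n+1}C\big)=\mathrm r(C). \tag{6}$$
Here $\mathrm r(C)=\dim_k\operatorname{Ext}^1_C(k,C)<\infty$ is the socle dimension of $C/zC$ for every parameter $z$ of $C$.

**Step A6: the torsion adds to the type.** We exhibit one parameter ideal of $R$ whose socle contains both the socle of $C$ modulo a parameter and the socle of $W$:
$$\mathrm r(R)\ge\mathrm r(C)+\ell(\operatorname{Soc}W). \tag{7}$$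

Choose $N_0\ge1$ with $y^{N_0}W=0$, let $M\ge N_0$ and $N=N_0+M$. If $y^Na\in W$ with $a\in D$, then $y^N$ kills the image of $a$ in $C$, so $a\in W$. Hence $W\cap y^ND=y^NW=0$, and
$$0\to W\to D/y^ND\to C/y^NC\to0$$
is exact. Taking socles, the kernel of $\operatorname{Soc}(D/y^ND)\to\operatorname{Soc}(C/y^NC)$ is $\operatorname{Soc}W$. We show that this map is onto.

Multiplication $y^M:C/y^{N_0}C\to C/y^NC$ is injective and maps socle into socle. Both socles have dimension $\mathrm r(C)$, so it is bijective on socles. Thus a socle element of $C/y^NC$ is the class of $y^Mc'$ with $\mathfrak mc'\subseteq y^{N_0}C$. Lift $c'$ to $z'\in D$. Then $\mathfrak mz'\subseteq y^{N_0}D+W$, and since $M\ge N_0$,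
$$\mathfrak my^Mz'\subseteq y^ND+y^MW=y^ND .$$
So $y^Mz'$ is a socle element of $D/y^ND$ lifting the given one. Since $D/y^ND=R/(y_1,\dots,y_{d-1},y^N)$, the parameter ideal $(y_1,\dots,y_{d-1},y^N)$ has index of reducibility $\mathrm r(C)+\ell(\operatorname{Soc}W)$. This proves (7).

Combining (5), (6), (7), in Case (A):
$$0\le c\le\mathrm r(C)\le\mathrm r(R)-\ell(\operatorname{Soc}W). \tag{8}$$

**Step A7: if $W=0$, then $R$ is CM.** This converts (8) into a strict inequality for non-CM rings.

Let $W_i=H^0_{\mathfrak m}(R_i)$, so $W_{d-1}=W$. If $a\in R_i$ and $y_{i+1}a\in W_i$, then $\mathfrak m^ta\subseteq0:_{R_i}y_{i+1}$ for some $t$. This module has finite length by A4, so $a\in W_i$. Hence $W_i\cap y_{i+1}R_i=y_{i+1}W_i$, and $W_i/y_{i+1}W_i$ embeds into $R_{i+1}$, with image inside $W_{i+1}$. So if $W_{i+1}=0$, then $W_i=y_{i+1}W_i$, and $W_i=0$ by Nakayama. Starting from $W_{d-1}=0$ we get $W_i=0$ for all $i$. Then $0:_{R_i}y_{i+1}\subseteq W_i=0$ for each $i$, so $y_1,\dots,y_{d-1}$ is an $R$-regular sequence, and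 $R_{d-1}$ has positive depth because $W=0$. Thus $\operatorname{depth}R=d$.

Consequently, if $R$ is not CM and (A) holds, then $W\ne0$. A nonzero module of finite length has nonzero socle, so (8) gives
$$c\le\mathrm r(C)<\mathrm r(C)+\ell(\operatorname{Soc}W)\le\mathrm r(R). \tag{9}$$

**Step A8: if $R$ is CM and (A) holds, then $c=\mathrm r(R)$.** This is needed for part 3.

Now $y_1,\dots,y_{d-1}$ is part of a system of parameters of a CM ring, so $D$ is CM, $W=0$ and $C=D$. Since $y^nI\subseteq I^{n+1}$ and $y$ is a nonzerodivisor on $C$, (5) gives for $n\gg0$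
$$c\ge\ell(y^nIC/y^{n+1}C)=\ell(IC/yC)=\ell(I/\mathfrak q)=\mathrm{ir}_R(\mathfrak q)=\mathrm r(R).$$
The second equality holds because $(y_1,\dots,y_{d-1})\subseteq\mathfrak q\subseteq I$, and the last because $\mathrm{ir}$ is constant on parameter ideals of a CM ring. With (8), $c=\mathrm r(R)$.

The numbers can be seen in Computation 3. Cutting $R_1$ by $X^2$ gives $D=k[[X,Y,U]]/(X^2,XU,YU,U^2)$ with torsion $kU$ and $C=k[[X,Y]]/(X^2)$ of type $1$. One has $I^{n+1}C=(Y^{2n+2},XY^{2n+1})$, so $\ell(I^{n+1}C/Y^{2n+2}C)=1=c$, while $\mathrm r(C)+\ell(\operatorname{Soc}W)=2=\mathrm r(R_1)$.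

## 7. Case (B): a minimal generator $ax$ of $\mathfrak q$, and a regular quotient of dimension $d$

Assume $\mathfrak mI\ne\mathfrak m\mathfrak q$. The goal of this section is $c=0$.

The ideal $\mathfrak mI$ is generated by products, so some $a\in\mathfrak m$, $x\in I$ have $ax\in\mathfrak q\setminus\mathfrak m\mathfrak q$. Then $ax$ is part of a minimal generating set: $\mathfrak q=(ax,q_2,\dots,q_d)$. The letters $D,C,t$ are used afresh here, independently of Section 6. To follow along in Computation 4, take $R=R_2$, $a=x=Y$, $q_2=X+Z$.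

**Step B1: a discrete valuation ring.** We use that $x$ multiplies all of $\mathfrak m$ into $\mathfrak q$.

Let $D=R/(q_2,\dots,q_d)$. Its dimension is at least $1$, and $D/axD=R/\mathfrak q$ has finite length, so $\dim D=1$. Put $W'=H^0_{\mathfrak m}(D)$ and $C=D/W'$, a one-dimensional CM ring. The parameter $ax$ is a nonzerodivisor on $C$, hence so are $a$ and $x$. For $b\in\mathfrak m$ we have $bx\in\mathfrak q$, so $bx=eax$ in $C$ for some $e$, and cancelling $x$ gives $b=ea$ in $C$. Thus $\mathfrak mC=aC$ with $a$ a nonzerodivisor, so $C$ is a discrete valuation ring with uniformizer $a$.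

Let $P=\ker(R\to C)$, a prime with $\dim R/P=1$. Then $W'=P/(q_2,\dots,q_d)$ has finite length, so $\mathfrak m^tP\subseteq(q_2,\dots,q_d)$ for some $t$. (In $R_2$: $D=k[[X,Y]]/(X^2,XY)$, $W'=(X)$, $C=k[[Y]]$, $P=(X,Z)$, $t=1$.)

**Step B2: a unique prime $\mathfrak p$ of dimension $d$.** We show that there is only one prime $\mathfrak p$ with $\dim R/\mathfrak p=d$, and that $\mathfrak p$ is a small module.

Let $\mathfrak p$ be any prime with $\dim R/\mathfrak p=d$. As $\dim R/(\mathfrak p+(q_2,\dots,q_d))\ge1$, some prime $P'\ne\mathfrak m$ contains $\mathfrak p+(q_2,\dots,q_d)$. Then $\mathfrak m^tP\subseteq P'$ and $\mathfrak m\not\subseteq P'$, so $P\subseteq P'$. As $\dim R/P=1$ and $P'\ne\mathfrak m$, we get $P'=P$. Thus $\mathfrak p\subseteq P$.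

The complete local domain $R/\mathfrak p$ is catenary, so $\operatorname{ht}(P/\mathfrak p)=\dim R/\mathfrak p-\dim R/P=d-1$, and $\dim R_P\ge d-1$. On the other hand $\mathfrak mR_P=R_P$, so $\mathfrak m^tP\subseteq(q_2,\dots,q_d)$ gives $PR_P=(q_2,\dots,q_d)R_P$, an ideal with $d-1$ generators. So $R_P$ is regular of dimension $d-1$, in particular a domain. As $\mathfrak p$ is a minimal prime of $R$ contained in $P$, $\mathfrak pR_P=0$.

If $\mathfrak p'$ is another prime with $\dim R/\mathfrak p'=d$, the same argument gives $\mathfrak p'\subseteq P$ and $\mathfrak p'R_P=0=\mathfrak pR_P$. Contracting to $R$, $\mathfrak p'=\mathfrak p$. Finally $\mathfrak p_{\mathfrak p}$ is a localization of $\mathfrak pR_P=0$, so the support of the $R$-module $\mathfrak p$ contains no prime of dimension $d$: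
$$\dim_R\mathfrak p\le d-1\qquad(\text{possibly }\mathfrak p=0). \tag{10}$$

**Step B3: $S=R/\mathfrak p$ is regular.** We show that $S$ has multiplicity $1$ by a length estimate on powers, and then quote Nagata.

Since $\mathfrak mC=aC$, $\mathfrak m=aR+P$. Also $P^{t+1}\subseteq\mathfrak m^tP\subseteq(q_2,\dots,q_d)$, so $\mathfrak m^{t+1}\subseteq aR+P^{t+1}\subseteq(a,q_2,\dots,q_d)$. Hence $Q=(a,q_2,\dots,q_d)S$ is a parameter ideal of the $d$-dimensional ring $S$. As $S/(q_2,\dots,q_d)S$ is a quotient of $D$, for $N\ge1$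
$$\ell(S/(a^N,q_2,\dots,q_d)S)\le\ell(D/a^ND)\le\ell(W')+\ell(C/a^NC)=\ell(W')+N.$$

Next we replace each $q_i$ by $q_i^N$. For an ideal $\mathfrak b$ and an element $u$ of $S$ with $(\mathfrak b,u)$ $\mathfrak m_S$-primary, filter $S$ by the ideals $(\mathfrak b,u^j)$. The factors $(\mathfrak b,u^j)/(\mathfrak b,u^{j+1})$ are cyclic and killed by $(\mathfrak b,u)$, hence quotients of $S/(\mathfrak b,u)$. So $\ell(S/(\mathfrak b,u^N))\le N\,\ell(S/(\mathfrak b,u))$. Applying this successively to $q_2,\dots,q_d$,
$$\ell(S/Q_N)\le N^{d-1}(N+\ell(W')),\qquad Q_N=(a^N,q_2^N,\dots,q_d^N)S.$$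

Now compare multiplicities. A monomial of degree $dN$ in the $d$ generators of $Q$ has some exponent at least $N$, so $(Q^N)^d=Q_N(Q^N)^{d-1}$, and $Q_N$ is a reduction of $Q^N$. Therefore $\mathrm e_0(Q_N;S)=\mathrm e_0(Q^N;S)=N^d\mathrm e_0(Q;S)$. Also $\mathrm e_0(Q_N;S)\le\ell(S/Q_N)$, because $\operatorname{gr}_{Q_N}(S)$ is a quotient of $(S/Q_N)[T_1,\dots,T_d]$. Together,
$$N^d\,\mathrm e_0(Q;S)\le N^{d-1}(N+\ell(W'))\quad\text{for all }N\ge 1.$$
Divide by $N^d$ and let $N\to\infty$: $\mathrm e_0(Q;S)\le1$. Since $1\le\mathrm e_0(\mathfrak m_S;S)\le\mathrm e_0(Q;S)$, we get $\mathrm e_0(\mathfrak m_S;S)=1$.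

By Nagata (*Local Rings*, Theorem 40.6), a local ring of multiplicity $1$ that is unmixed (all associated primes of its completion have maximal dimension) is regular. The complete domain $S$ is unmixed. So $S$ is regular of dimension $d$.

**Step B4: $\mathfrak qS$ and $IS$ are both parameter ideals of $S$.** Then their Hilbert functions in $S$ are known exactly.

The ideal $\mathfrak qS=(ax,q_2,\dots,q_d)S$ is $\mathfrak m_S$-primary with $d$ generators, hence a parameter ideal of the CM ring $S$. So $S/(q_2,\dots,q_d)S$ is CM of dimension $1$. As $\mathfrak p\subseteq P$, it maps onto $R/P=C$, with kernel $P/(\mathfrak p+(q_2,\dots,q_d))$, a quotient of $W'$. This kernel has finite length inside a ring of depth $1$, so it is $0$: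
$$S/(q_2,\dots,q_d)S=C\ \text{is a DVR, and } q_2,\dots,q_d\text{ is part of a regular system of parameters of }S. \tag{11}$$
The second statement follows because $\mathfrak m_S=(a,q_2,\dots,q_d)S$.

Next, $a\,IC=\mathfrak mIC\subseteq\mathfrak qC=axC$, and cancelling $a$ gives $IC\subseteq xC$. As $x\in I$, $IC=xC$. Since $IS\supseteq(q_2,\dots,q_d)S$, (11) gives $IS=(q_2,\dots,q_d,x)S$. It is proper because $I\subseteq\mathfrak m$, and it contains $\mathfrak qS$, so it is a parameter ideal. Therefore, for $J\in\{\mathfrak q,I\}$,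
$$\ell(S/J^{n+1}S)=\ell(S/JS)\binom{n+d}{d}\qquad\text{for all }n\ge0. \tag{12}$$

**Step B5: $I^n\mathfrak p=\mathfrak q^n\mathfrak p$ for all $n\ge1$.** The ideals $I$ and $\mathfrak q$ may have different multiplicities on $S$, but they act identically on $\mathfrak p$.

First we show $\mathfrak q\cap\mathfrak p=\mathfrak q\mathfrak p$. Let $\mathfrak q=(g_1,\dots,g_d)$ and $\sum r_ig_i\in\mathfrak p$. Over $S$ the $r_i$ form a relation on $g_1,\dots,g_d$, which is an $S$-regular sequence, so this relation is a combination of Koszul relations. Lifting coefficients to $R$, $r_i=\sum_jc_{ij}g_j+p_i$ with $(c_{ij})$ an alternating matrix over $R$ and $p_i\in\mathfrak p$. Since $\sum_{i,j}c_{ij}g_ig_j=0$, we get $\sum r_ig_i=\sum p_ig_i\in\mathfrak q\mathfrak p$.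

Now use $\mathfrak p\subseteq\mathfrak m$ and $I\mathfrak m\subseteq\mathfrak q$:
$$I\mathfrak p\subseteq I\mathfrak m\cap\mathfrak p\subseteq\mathfrak q\cap\mathfrak p=\mathfrak q\mathfrak p\subseteq I\mathfrak p .$$
So $I\mathfrak p=\mathfrak q\mathfrak p$, and by induction $I^{n+1}\mathfrak p=I\mathfrak q^n\mathfrak p=\mathfrak q^n(I\mathfrak p)=\mathfrak q^{n+1}\mathfrak p$.

**Step B6: $c=0$.** We read $\mathrm e_1$ off the contribution of $\mathfrak p$.

For $J\in\{\mathfrak q,I\}$,
$$\ell(R/J^{n+1})=\ell(S/J^{n+1}S)+\ell\big(\mathfrak p/(J^{n+1}\cap\mathfrak p)\big). \tag{13}$$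
The last term is, for $n\gg0$, a difference of two polynomials, hence a polynomial. By Artin–Rees there is $s$ with $J^{n+1}\mathfrak p\subseteq J^{n+1}\cap\mathfrak p\subseteq J^{n+1-s}\mathfrak p$ for $n\gg0$, so
$$\ell(\mathfrak p/J^{n+1-s}\mathfrak p)\le\ell\big(\mathfrak p/(J^{n+1}\cap\mathfrak p)\big)\le\ell(\mathfrak p/J^{n+1}\mathfrak p).$$
By (10), for $n\gg0$ the outer terms are polynomials of degree at most $d-1$. They differ by a shift of $n$, so they have the same coefficient of $n^{d-1}$; call it $\varepsilon_J/(d-1)!$. Hence the middle polynomial has degree at most $d-1$ and the same coefficient of $n^{d-1}$. Inserting this and (12) into (13),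
$$\ell(R/J^{n+1})=\ell(S/JS)\binom{n+d}{d}+\varepsilon_J\binom{n+d-1}{d-1}+(\text{degree}\le d-2)\qquad(n\gg0).$$
So $\mathrm e_1(J;R)=-\varepsilon_J$. By B5, $\ell(\mathfrak p/I^{n+1}\mathfrak p)=\ell(\mathfrak p/\mathfrak q^{n+1}\mathfrak p)$, so $\varepsilon_I=\varepsilon_{\mathfrak q}$ and $c=0$.

Since $\mathrm r(R)\ge\mathrm{ir}_R(\mathfrak q)\ge1$, in Case (B)
$$0=c<\mathrm r(R). \tag{14}$$

In Computation 4, $\mathfrak p=(Z)$ and $I^{n+1}\mathfrak p=\mathfrak q^{n+1}\mathfrak p=(Z^{n+2})$, so $\ell(\mathfrak p/J^{n+1}\mathfrak p)=n+1$ and $\varepsilon_J=1$ for both ideals. The intersections differ: $\mathfrak q^{n+1}\cap\mathfrak p=(Z^{n+2})$ but $\mathfrak m^{n+1}\cap\mathfrak p=(Z^{n+1})$. This changes only the constant term.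

## 8. Assembling Theorem 1, and the exceptional parameter ideals of regular rings

**Parts 1 and 2.** Part 1 is (8) in Case (A) and (14) in Case (B). Part 2 is (9) in Case (A) and (14) in Case (B).

**Part 3, Case (A).** Here $c=\mathrm r(R)$ by A8.

**Part 3, Case (B): only the exceptional case occurs.** Let $R$ be CM. All associated primes of $R$ have dimension $d$, and $\operatorname{Ass}\mathfrak p\subseteq\operatorname{Ass}R$. By (10), $\operatorname{Ass}\mathfrak p$ contains no prime of dimension $d$, so $\mathfrak p=0$ and $R=S$ is regular. By (11), $q_2,\dots,q_d$ are independent modulo $\mathfrak m^2$, so $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2\ge d-1$. It is not $d$, since otherwise $\mathfrak q+\mathfrak m^2=\mathfrak m$ and $\mathfrak q=\mathfrak m$ by Nakayama. So it equals $d-1$, and $c=0$. Hence outside the exceptional case we are in Case (A), and $c=\mathrm r(R)$.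

**Part 3, the exceptional case gives $c=0$.** Let $R$ be regular with $\dim_k(\mathfrak q+\mathfrak m^2)/\mathfrak m^2=d-1$. We compute $c$ directly. Choose $q_2,\dots,q_d\in\mathfrak q$ independent modulo $\mathfrak m^2$; they are part of a regular system of parameters. They are also independent modulo $\mathfrak m\mathfrak q\subseteq\mathfrak m^2$, so $\mathfrak q=(q_2,\dots,q_d,z)$ for some $z$. Let $\tau\in R$ map to a uniformizer of the DVR $R/(q_2,\dots,q_d)$. The image of $z$ there is a unit times a power of $\tau$, so $\mathfrak q=(q_2,\dots,q_d,\tau^n)$, with $n\ge2$ because $\mathfrak q\ne\mathfrak m$. Computing in the DVR, $\mathfrak q:\mathfrak m=(q_2,\dots,q_d,\tau^{n-1})$, again a parameter ideal. In a CM ring $\mathrm e_1$ of a parameter ideal is $0$, so $c=0<1=\mathrm r(R)$. (In particular, by A8, the exceptional case never falls under (A).) This proves part 3 and completes the proof of Theorem 1. $\blacksquare$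

## 9. Non-CM rings with $c=\mathrm r(R)-1$ in every dimension

The strict inequality in part 2 cannot be improved. For an infinite field $k$ and $d\ge2$ let
$$R=k[[x_1,\dots,x_d,u]]/(ux_1,\dots,ux_d,u^2).$$
Then $W=uR\cong k$ and $S=R/W=k[[x_1,\dots,x_d]]$. So $\dim R=d$, $\operatorname{depth}R=0$, and $R$ is not CM. For any parameter ideal $\mathfrak q$, $R/\mathfrak q$ is an extension of the Gorenstein ring $S/\mathfrak qS$ by a quotient of $k$, so $\mathrm{ir}_R(\mathfrak q)\le2$.

Take $\mathfrak q=(x_1^2,\dots,x_d^2)$. As $R=S\oplus ku$ and $u\mathfrak m=0$, we have $R/\mathfrak q=S/\mathfrak qS\oplus ku$, and its socle is spanned by $u$ and $x_1\cdots x_d$. So $\mathrm r(R)=2$, $I=\mathfrak q:\mathfrak m=\mathfrak q+(u,x_1\cdots x_d)$, and $IS=\mathfrak qS:\mathfrak m_S$.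

For $J\in\{\mathfrak q,I\}$ and $n\gg0$ we have $J^{n+1}\cap W=0$, so
$$\ell(R/J^{n+1})=\ell(S/J^{n+1}S)+1 .$$
This affects only $\mathrm e_d$. As $d\ge2$, $\mathrm e_1(J;R)=\mathrm e_1(JS;S)$. Since $\mathfrak qS\subseteq\mathfrak m_S^2$, part 3 applies to $S$ outside the exceptional case, and $\mathrm r(S)=1$. Hence
$$\mathrm e_1(\mathfrak q:\mathfrak m)-\mathrm e_1(\mathfrak q)=1=\mathrm r(R)-1 .$$
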